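# How many factors must an invariant see? Separating invariants on products of affine $G$-varieties

## 1. Finite groups and families of cosets

Throughout, $k$ is an algebraically closed field and $G$ is a linear algebraic group over $k$. "Reductive" means that the identity component $G^0$ is reductive; $G$ itself may be disconnected. In particular finite groups and tori are reductive. An affine $G$-variety is an affine variety over $k$ with a morphic action of $G$, and $k[X]^G$ is the algebra of polynomial invariants on $X$.

Let $G$ act on affine varieties $X_1,\dots,X_m$ and diagonally on $X=X_1\times\cdots\times X_m$. Some invariants on $X$ involve only a few of the factors. We ask how many factors an invariant must be allowed to see, if the invariants that see so few factors are to distinguish all points that invariants can distinguish at all. The bound should not depend on $m$ or on the $X_i$.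

For $I\subseteq\{1,\dots,m\}$ put $X_I=\prod_{i\in I}X_i$, let $\pi_I:X\to X_I$ be the projection with comorphism $\pi_I^*$, and write $x_I=\pi_I(x)$.

**Definition (separating system).** A subset $S\subseteq k[X]^G$ is a separating system if, whenever $f(x)\ne f(y)$ for some $f\in k[X]^G$, there is $s\in S$ with $s(x)\neq s(y)$.

**Definition ($\sigma$).** An invariant $f\in k[X]^G$ depends only on $d$ factors if $f\in\pi_I^*(k[X_I]^G)$ for some $I$ with $|I|=d$. The number $\sigma(G,X_1,\dots,X_m)$ is the least $d$ such that the invariants depending only on $d$ factors form a separating system in $k[X_1\times\cdots\times X_m]^G$. Finally, $\sigma(G)$ is the supremum of $\sigma(G,X_1,\dots,X_m)$ over all finite tuples of affine $G$-varieties.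

If $d\le d'\le m$, an invariant depending only on $d$ factors also depends only on $d'$ factors. Since $d=m$ always works, $\sigma(G,X_1,\dots,X_m)\le m$. So to prove $\sigma(G)\le d$ we may assume $m>d$ and must show: if all invariants depending only on $d$ factors agree at $x$ and $y$, then all invariants agree at $x$ and $y$.

For example, let $G=\{\pm1\}$ act by sign on each of $m\ge 2$ copies of $k$, with $\operatorname{char}k\ne2$. The invariants on $k^m$ are spanned by the monomials of even degree, so they are generated by the products $z_iz_j$ (with $i=j$ allowed). Invariants of one factor are polynomials in $z_i^2$; they do not distinguish $(1,1,0,\dots,0)$ from $(1,-1,0,\dots,0)$, but $z_1z_2$ does. Here $\sigma(G,k,\dots,k)=2$.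

We use these textbook facts (Mumford, Nagata, Haboush), valid in every characteristic for reductive $G$.

- (F1) Disjoint closed $G$-stable subsets of an affine $G$-variety are separated by an invariant.
- (F2) If $G$ acts on an affine variety $Z$, then $k[Z]^G$ is finitely generated, and the quotient map $Z\to Z/\!/G$ is surjective and sends closed $G$-stable sets to closed sets.
- (F3) Every affine $G$-variety is a closed $G$-subvariety of a finite-dimensional $G$-module.

Recall also that an orbit is open in its closure and that its boundary is a union of orbits of smaller dimension. So every orbit closure contains a closed orbit, namely one of minimal dimension. It contains only one: two would be disjoint closed stable sets, separated by an invariant by (F1), but an invariant is constant on an orbit closure. The same reasoning gives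
$$f(x)=f(y)\ \ \forall f\in k[X]^G\iff \overline{Gx}\cap\overline{Gy}\neq\emptyset\iff \overline{Gx},\overline{Gy}\text{ contain the same closed orbit.}\tag{1}$$

Now let $F$ be a finite group acting on $X_1,\dots,X_m$. All orbits are finite, hence closed, so by (1) invariants distinguish any two different orbits, on $X$ and on every $X_I$. For $x,y\in X$ put
$$C_j=\{g: gx_j=y_j\},\qquad j=1,\dots,m.$$
Each $C_j$ is empty or a left coset of the stabilizer of $x_j$, and $x_I,y_I$ lie in one orbit if and only if $\bigcap_{i\in I}C_i\neq\emptyset$. So the question becomes: if any few of the cosets $C_j$ meet, do they all meet?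

**Definition ($\kappa$).** $\kappa(G)\in\{1,2,\dots,\infty\}$ is the least $\kappa\ge1$ such that every finite family of left cosets of closed subgroups of $G$ with empty intersection has a subfamily of at most $\kappa$ members with empty intersection.

This is the Helly dimension from M. Domokos and E. Szabó, "Helly dimension of algebraic groups" (arXiv:0911.0404; J. London Math. Soc. 84 (2011)), which is also where our main question is posed. Equivalently: if any at most $\kappa$ members of a finite family of cosets have a common point, then all of them do. If $G$ is trivial, no family of cosets has empty intersection, and $\kappa=1$. If $G\ne1$ then $\kappa(G)\ge2$, because two different cosets of $\{e\}$ are disjoint. For $G=\mathbb Z/2$ the cosets are $\{0\},\{1\},G$; a family with empty intersection contains both singletons, so $\kappa=2$. For $G=(\mathbb Z/p)^n$ consider the $n+1$ cosets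
$$\{u_1=0\},\ \dots,\ \{u_n=0\},\ \{u_1+\dots+u_n=1\}.\tag{2}$$
Their intersection is empty. Any $n$ of them meet: in $0$ if the last is omitted, and in the $j$-th unit vector if $\{u_j=0\}$ is omitted. So $\kappa((\mathbb Z/p)^n)\ge n+1$. For finite $F$ we have $\kappa(F)<\infty$, since $F$ has only finitely many cosets of subgroups.

**Proposition 1.** If $F$ is finite, then $\sigma(F)\le\kappa(F)<\infty$.

*Proof.* Let $m>d=\kappa(F)$ and let all invariants depending only on $d$ factors agree at $x$ and $y$. For $|I|\le d$ all invariants of $X_I$ agree at $x_I,y_I$, and since orbits are closed, $x_I$ and $y_I$ lie in one orbit. Thus any at most $\kappa(F)$ of the $C_j$ meet. In particular each $C_j$ is nonempty, hence a left coset. By definition of $\kappa$ there is $g\in\bigcap_jC_j$, so $gx=y$. $\square$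

The bound is sharp. We prove the lower bound in a form that we shall need for infinite $G$.

**Proposition 2.** If $G$ is reductive and $F\le G$ is finite, then $\sigma(G)\ge\kappa(F)$. In particular $\sigma(F)=\kappa(F)$.

*Proof.* If $F=1$, then $\kappa(F)=1$, and $\sigma(G)\ge1$ because on $X_1=\mathbb A^1$ with trivial action the constants do not separate. Let $F\neq1$ and $n=\kappa(F)\ge2$. As $n-1$ does not have the property defining $\kappa$, there is a family of cosets in $F$ with empty intersection none of whose subfamilies of at most $n-1$ members has empty intersection. A subfamily of at most $n$ members with empty intersection then has exactly $n$ members; call them $g_iH_i$, $i=1,\dots,n$. Every proper subfamily of these meets.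

Let $X_i=G/H_i$. It is affine, being the quotient of $G$ by a finite group, and its points are the cosets of $H_i$. Let $x=(eH_i)_i$, $y=(g_iH_i)_i$. For a proper subset $I$ and $g\in\bigcap_{i\in I}g_iH_i$ we have $gx_I=y_I$; so invariants depending only on $n-1$ factors agree at $x$ and $y$. But if $gx=y$ with $g\in G$, then $g\in\bigcap_ig_iH_i=\emptyset$. So $Gx\ne Gy$. All stabilizers in $\prod X_i$ are finite, so all orbits have the same dimension and hence are closed. By (F1) some invariant separates $x$ and $y$. Hence $\sigma(G,X_1,\dots,X_n)\ge n$. The last assertion is the case $G=F$ together with Proposition 1. $\square$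

## 2. Infinite groups: projections of closed orbits need not be closed

For infinite reductive groups the question of Domokos and Szabó is whether $\sigma(G)$ is finite for every reductive $G$ in characteristic zero. The answer is yes.

**Theorem A.** Let $\operatorname{char}k=0$ and let $G\subseteq GL_n$ be reductive. Then
$$\sigma(G)\le\kappa(G)+\dim G\le2\dim G+(n+1)J(n)<\infty,$$
where $J(n)$ is Jordan's constant: every finite subgroup of $GL_n(k)$ has an abelian normal subgroup of index $\le J(n)$.

**Theorem B.** Let $k$ have arbitrary characteristic, let $G$ be reductive, and let the rank $r$ of $G$ be the dimension of a maximal torus.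

1. $\sigma(G)\le\kappa(G)+r$.
2. $\sigma(H)\le\sigma(G)$ for every closed reductive $H\le G$. Moreover $\sigma(G)\ge2r+1$, and $\sigma(G)\ge\kappa(F)$ for every finite $F\le G$.
3. $\sigma(F)=\kappa(F)$ for $F$ finite; $\sigma(T)=2r+1$ and $\kappa(T)=r+1$ for a torus $T$ of rank $r$. So the bound in 1 is an equality for finite groups and for tori.
4. $\sigma(G)<\infty$ if and only if $\operatorname{char}k=0$ or $G^0$ is a torus.

In characteristic $0$ with $G\subseteq GL_n$, the bound for $\kappa(G)$ in Proposition 12 below turns this into
$$2r+1\le\sigma(G)\le\kappa(G)+r\le r+\dim G+(n+1)J(n).$$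

The natural first attempt is to rerun the proof of Proposition 1. It fails already for $G=k^*$. Take $\operatorname{char}k\neq2$ and let $t\in k^*$ act on $k^3$ by $t(u,v,w)=(tu,t^{-2}v,tw)$. Invariants are spanned by the monomials $u^av^bw^c$ with $a+c=2b$. Those in two variables are the powers of $u^2v$, the powers of $vw^2$, and, for the pair $(u,w)$, only the constant $1$. So invariants depending on two factors agree at $x=(1,1,1)$ and $y=(1,1,-1)$, while $uvw$ takes the values $1$ and $-1$. Hence $\sigma(k^*)\ge3$, although we shall see that $\kappa(k^*)=2$.

Where does the proof stop? Both orbits $Gx=\{u=w,\ u^2v=1\}$ and $Gy=\{u=-w,\ u^2v=1\}$ are closed. The cosets are $C_1=\{1\}$, $C_2=\{\pm1\}$, $C_3=\{-1\}$, and $C_1\cap C_3=\emptyset$. The invariants of $X_1\times X_3$ do not notice this: the orbits of $(1,1)$ and $(1,-1)$ under scaling are not closed, and their closures share the origin. The step that breaks is "all invariants agree at $x_I,y_I$, so $x_I,y_I$ lie in one orbit". It needs closed orbits, and a closed orbit $Gx$ may have a projection $Gx_I$ that is not closed.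

The cure is to use more factors than those on which we want to compare orbits. To compare on $J'$ we look at invariants of a larger $J\supseteq J'$, chosen so that the projection to $J'$ of the closed orbit is under control. All depends on bounding $|J\setminus J'|$ independently of $m$.

**Definition (completion).** Let $c\ge0$ be an integer. We say that $G$ completes orbits with $c$ factors if for all finite-dimensional $G$-modules $V_1,\dots,V_m$, every $x\in V_1\times\dots\times V_m$ with closed $G$-orbit, and every $J'\subseteq\{1,\dots,m\}$, there is $J\supseteq J'$ with $|J\setminus J'|\le c$ such that the closed orbit in $\overline{Gx_J}$ projects onto $Gx_{J'}$ under $V_J\to V_{J'}$.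

If $Gx_J$ is itself closed, the condition on $J$ holds, since then the closed orbit is $Gx_J$. Finite groups complete orbits with $0$ factors. In the example above, $J'=\{1\}$ is completed by $J=\{1,2\}$, because the orbit $\{(t,t^{-2})\}=\{u^2v=1\}$ is closed, and $J'=\{1,3\}$ by $J=\{1,2,3\}$.

**Proposition 3.** If a reductive group $G$ completes orbits with $c$ factors, then $\sigma(G)\le\kappa(G)+c$.

*Proof.* We may assume $\kappa=\kappa(G)<\infty$. Put $d=\kappa+c$, let $m>d$, and let all invariants depending only on $d$ factors agree at $x,y\in X$. Invariants depending on fewer factors agree too. By (F3) choose closed embeddings $X_i\subseteq V_i$ into $G$-modules; orbit closures in $X_I$ and in $V_I$ are the same.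

**Step 1: pass to closed orbits.** This puts us in the situation of the definition of completion. Replacing $x$ and $y$ by points of the closed orbits in $\overline{Gx}$ and $\overline{Gy}$ does not change the value of any invariant. So assume $Gx,Gy$ closed. We show $Gx=Gy$.

**Step 2: if $|J'|\le\kappa$, then $Gx_{J'}=Gy_{J'}$.** This replaces the step that broke. Choose $J\supseteq J'$ for $x$ as in the definition, so $|J|\le d$. All invariants in $k[X_J]^G$ agree at $x_J$ and $y_J$, so by (1) $\overline{Gx_J}$ and $\overline{Gy_J}$ contain the same closed orbit $O$. The projection maps $O$ onto $Gx_{J'}$, and maps $\overline{Gy_J}$ into $\overline{Gy_{J'}}$. Hence $Gx_{J'}\subseteq\overline{Gy_{J'}}$. Applying the definition to $y$ (with a possibly different $J$), we get $Gy_{J'}\subseteq\overline{Gx_{J'}}$. So the two orbits have the same closure. Both are open and dense in it, so they meet and are equal.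

**Step 3: apply the definition of $\kappa$.** This glues the partial information together. With $C_j=\{g\in G:gx_j=y_j\}$, Step 2 says that any at most $\kappa$ of the $C_j$ have a common element. In particular each $C_j$ is nonempty, hence a left coset of the closed subgroup $G_{x_j}$. So there is $g\in\bigcap_jC_j$, i.e. $gx=y$. $\square$

Two tasks remain: to bound $\kappa(G)$ and to complete orbits with a bounded number of factors. We first do both by hand for tori.

## 3. Tori: relations among characters

Let $T$ be a torus of rank $r$ with character group $\mathsf X\cong\mathbb Z^r$, so $T=\operatorname{Hom}(\mathsf X,k^*)$. The characteristic of $k$ is arbitrary in this section.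

**Lemma 4.** $\kappa(T)\le r+1$.

*Proof.* **Step 1: translate cosets into characters.** A closed subgroup of $T$ is the common kernel of the characters in some $L\le\mathsf X$. A coset of it therefore has the form $\{t:\chi(t)=\varphi(\chi)\ \forall\chi\in L\}$ with $\varphi\in\operatorname{Hom}(L,k^*)$. Cosets $(L_i,\varphi_i)$, $i=1,\dots,m$, have a common point iff all $\varphi_i$ are restrictions of one homomorphism $\mathsf X\to k^*$. Call $(l_i)\in\prod L_i$ a *relation* if $\sum l_i=0$. The homomorphism $(l_i)\mapsto\prod\varphi_i(l_i)$ on $\prod L_i$ factors through the sum map onto $\sum L_i\le\mathsf X$ iff it is $1$ on all relations. If it does, the resulting homomorphism $\sum L_i\to k^*$ extends to $\mathsf X$, because $k^*$ is divisible. So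
$$\text{the cosets meet}\iff\prod\varphi_i(l_i)=1\text{ for every relation }(l_i).\tag{3}$$
Suppose any at most $r+1$ of the cosets meet. By (3), the condition holds for relations with at most $r+1$ nonzero terms. So it suffices to show that a relation with $s\ge r+2$ nonzero terms is a sum of relations with fewer nonzero terms; induction on $s$ then finishes the proof.

**Step 2: break up long relations.** Let the nonzero terms be $l_1,\dots,l_s$ and put $R=\{c\in\mathbb Z^s:\sum c_il_i=0\}$. This is a saturated sublattice of $\mathbb Z^s$ (a kernel of a map to a torsion-free group), it has rank $\ge s-r\ge2$, and it contains $\mathbf 1=(1,\dots,1)$. Choose a saturated sublattice $R'\subseteq R$ of rank $2$ containing $\mathbf 1$. Since $\mathbf 1$ is primitive, $R'$ has a basis $\{\mathbf 1,c\}$. Put $g=\gcd_{i,j}(c_i-c_j)$, which is positive since $c\notin\mathbb Z\mathbf 1$. The vector $(c-c_1\mathbf 1)/g$ is integral, hence lies in $R'$ by saturation. Its coefficient at $c$ is $1/g$, so $g=1$. Now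
$$(c_i-c_j)\mathbf 1=(c-c_j\mathbf 1)-(c-c_i\mathbf 1),$$
and the integers $c_i-c_j$ have $\gcd$ $1$. So $\mathbf 1$ is an integral combination of the vectors $c-c_i\mathbf 1\in R$. Each such $d=c-c_i\mathbf 1$ has a zero coordinate, so $(d_jl_j)_j$ is a relation (note $d_jl_j\in L_j$) with fewer than $s$ nonzero terms. And $(l_j)_j$ is an integral combination of these. $\square$

For $v$ in a $T$-module $V=\bigoplus V_\chi$, the *weights of $v$* are the $\chi$ for which the component $v_\chi$ is nonzero. The same terminology is used later for maximal tori of $G$.

**Lemma 5.** Let $\chi_1,\dots,\chi_s$ be the distinct weights of $v$. Then $Tv$ is closed iff $\sum c_l\chi_l=0$ for some real $c_1,\dots,c_s>0$.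

*Proof.* The orbit lies in the span of the $v_{\chi_l}$, which we identify with $k^s$ so that $v=(1,\dots,1)$ and $t$ acts by $(\chi_1(t),\dots,\chi_s(t))$. The solutions of $\sum c_l\chi_l=0$ form a rational subspace, so a positive real solution gives a positive rational one, and then a positive integral one. In that case the monomial $\prod z_l^{c_l}$ is invariant with value $1$ at $v$. So it is $1$ on $\overline{Tv}$, and $\overline{Tv}\subseteq(k^*)^s$. But $Tv$ is the image of a homomorphism $T\to(k^*)^s$ of algebraic groups, hence closed in $(k^*)^s$. So $Tv$ is closed.

If there is no positive solution, Stiemke's lemma over $\mathbb Q$ gives, after scaling, a one-parameter subgroup $\lambda$ of $T$ with all $\langle\chi_l,\lambda\rangle\ge0$ and not all zero. Then $\lim_{t\to0}\lambda(t)v$ exists in $\overline{Tv}$ and has a zero coordinate. It is not in $Tv$, so $Tv$ is not closed. $\square$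

**Lemma 6.** $T$ completes orbits with $r$ factors; in fact $J$ can be chosen so that $Tx_J$ is closed.

*Proof.* Let $Tx$ be closed. By Lemma 5 there is a positive relation $\sum_\chi c_\chi\chi=0$ among the weights of $x$. Let $n_\chi$ be the number of indices $i$ such that $\chi$ is a weight of $x_i$, and put $\omega_i=\sum_\chi(c_\chi/n_\chi)\chi\in\mathsf X\otimes\mathbb R$, the sum over the weights of $x_i$. Then $\sum_{i=1}^m\omega_i=0$. So $-\sum_{j\in J'}\omega_j$ lies in the cone spanned by the $\omega_i$, $i\notin J'$. By Carathéodory's theorem for cones in $\mathbb R^r$, it equals $\sum_{i\in I}b_i\omega_i$ with $b_i>0$, $I\cap J'=\emptyset$ and $|I|\le r$. Put $J=J'\cup I$. Then $\sum_{j\in J'}\omega_j+\sum_{i\in I}b_i\omega_i=0$ is a relation with positive coefficients among exactly the weights of $x_J$, and $Tx_J$ is closed by Lemma 5. $\square$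

**Lemma 7.** $\sigma(T)\ge2r+1$.

*Proof.* Let $e_1,\dots,e_r$ be a basis of $\mathsf X$, let $q\ne\operatorname{char}k$ be a prime and $\zeta\in k$ a primitive $q$-th root of $1$. Let $T$ act on $2r+1$ one-dimensional modules with weights
$$e_1,\dots,e_r,\quad-qe_1,\dots,-qe_r,\quad e_1+\dots+e_r.$$
A monomial with exponents $(a_i),(b_i),c\ge0$ is invariant iff $a_i+c=qb_i$ for all $i$, and these monomials span the invariants. If an invariant monomial omits a variable, then $q\mid c$: either $c=0$; or some $a_i=0$, and $c=qb_i$; or some $b_i=0$, and then $a_i+c=0$ forces $c=0$. Invariants depending only on $2r$ factors are spanned by such monomials, so they agree at $x=(1,\dots,1)$ and $y=(1,\dots,1,\zeta)$. The invariant monomial with $a_i=q-1$, $b_i=1$, $c=1$ takes the values $1$ and $\zeta$. $\square$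

**Proposition 8.** For a torus $T$ of rank $r$: $\sigma(T)=2r+1$ and $\kappa(T)=r+1$.

*Proof.* By Lemma 7, Proposition 3 with Lemma 6, and Lemma 4: $2r+1\le\sigma(T)\le\kappa(T)+r\le2r+1$. $\square$

## 4. Completing orbits in characteristic zero with the moment map

In the torus case each coordinate $x_i$ produced a vector $\omega_i$ in a real vector space. Closedness of $Tx$ meant $\sum\omega_i=0$, and rescaling $\omega_i$ by a positive number did no harm. Over $\mathbb C$ the moment map does the same for any reductive group.

**Lemma 9.** Let $\operatorname{char}k=0$, let $G$ be reductive, let $x\in V_1\times\dots\times V_m$ have closed $G$-orbit, and let $J'\subseteq\{1,\dots,m\}$. There is $J\supseteq J'$ with $|J\setminus J'|\le\dim G$ such that $Gx_J$ is closed in $V_J$. In particular $G$ completes orbits with $\dim G$ factors.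

*Proof.* **Step 1: reduce to connected $G$.** The moment map below is used for connected groups. For any $v$, the orbit $Gv$ is a finite union of translates of $G^0v$; these are $G^0$-orbits of the same dimension. If $G^0v$ is closed, so is $Gv$. Conversely, if $Gv$ is closed, the boundary of $G^0v$ lies in $Gv$ and would consist of $G^0$-orbits of smaller dimension; there are none, so $G^0v$ is closed. Hence we may replace $G$ by $G^0$.

**Step 2: reduce to $k=\mathbb C$.** This makes compact groups available. The data $G$, $V_i$, $x_i$ are defined over an algebraically closed subfield $k_1\subseteq k$ of finite transcendence degree over $\mathbb Q$, and $k_1$ embeds in $\mathbb C$. Connectedness and reductivity are unchanged by extension of algebraically closed fields. Orbits are images of orbit maps, and such images and their closures commute with extension of algebraically closed fields. So, for every $J$, closedness of $Gx_J$ over $k$, over $k_1$ and over $\mathbb C$ are equivalent.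

**Step 3: set up the moment map.** It turns closedness into a linear equation. Let $K$ be a maximal compact subgroup of $G$, so $\mathfrak g=\mathfrak k\oplus\sqrt{-1}\,\mathfrak k$, and put $\mathfrak p=\sqrt{-1}\,\mathfrak k$. Choose $K$-invariant Hermitian forms on the $V_i$ and take orthogonal sums on products. Since $\mathfrak k$ acts by skew-Hermitian operators, $\mathfrak p$ acts by Hermitian ones. For $v\in V_i$ let $\mu_i(v)\in\mathfrak p^*$ be the real functional
$$\mu_i(v)(\xi)=(\xi v,v).$$
On $V_J$ the corresponding functional is $\mu_J(v)=\sum_{j\in J}\mu_j(v_j)$. The real dimension of $\mathfrak p^*$ is $\dim_{\mathbb C}G$. By Kempf–Ness ("The length of vectors in representation spaces", LNM 732, 1979), every closed orbit contains a $w$ with $\mu(w)=0$, and conversely $\mu(w)=0$ implies that $Gw$ is closed.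

For a torus, weight spaces of different weights are orthogonal, so $\mu_i(v)=\sum_\chi|v_\chi|^2\,d\chi$: this is a vector of the type $\omega_i$ of Lemma 6.

**Step 4: apply Carathéodory.** This selects the extra factors. Replacing $x$ by some $gx$ changes no orbit $Gx_J$, so we may assume $\sum_{i=1}^m\mu_i(x_i)=0$. Then $-\sum_{j\in J'}\mu_j(x_j)=\sum_{i\notin J'}\mu_i(x_i)$ lies in the cone spanned by the $\mu_i(x_i)$, $i\notin J'$. So there are $I\subseteq\{1,\dots,m\}\setminus J'$ with $|I|\le\dim G$ and $c_i>0$ with
$$\sum_{j\in J'}\mu_j(x_j)+\sum_{i\in I}c_i\mu_i(x_i)=0.$$

**Step 5: remove the coefficients.** The last equation must be read as $\mu=0$ at some point. Put $J=J'\cup I$ and let $z\in V_J$ have components $x_j$ for $j\in J'$ and $\sqrt{c_i}\,x_i$ for $i\in I$. As $\mu_i(\sqrt{c_i}\,x_i)=c_i\mu_i(x_i)$, we get $\mu_J(z)=0$, so $Gz$ is closed. The linear automorphism of $V_J$ that scales $V_i$ by $\sqrt{c_i}$ for $i\in I$ commutes with $G$ and maps $x_J$ to $z$. Hence $Gx_J$ is closed. $\square$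

## 5. The number $\kappa(G)$ is finite in characteristic zero

Domokos and Szabó proved that $\kappa(G)<\infty$ in characteristic $0$; here is a proof with an explicit bound. The plan is to cut the dimension down until only a finite quotient group matters, and to control that finite group by Jordan's theorem and Lemma 4.

**Lemma 10** (any characteristic). (a) $\kappa(H)\le\kappa(G)$ for closed $H\le G$. (b) If $N\le G$ is closed of finite index, then $\kappa(G)\le[G:N]\,\kappa(N)$.

*Proof.* (a) Cosets of closed subgroups of $H$ are cosets of closed subgroups of $G$. (b) Let $\bigcap_ig_iH_i=\emptyset$. Fix a coset $gN$ and consider the sets $g^{-1}g_iH_i\cap N$. Each is empty or a left coset of $H_i\cap N$ in $N$, and their intersection is empty. So at most $\kappa(N)$ of the sets $g_iH_i$ already have no common point in $gN$ (one of them, if some $g^{-1}g_iH_i\cap N$ is empty). Collect these members over all $[G:N]$ cosets $gN$. $\square$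

**Lemma 11** (Borel–Serre, "Théorèmes de finitude en cohomologie galoisienne", 1964; Platonov). If $\operatorname{char}k=0$ and $D$ is a linear algebraic group, there is a finite subgroup $F\le D$ with $D=FD^0$.

*Proof.* **Step 1: reduce to reductive $D$.** By the Levi decomposition $D=L\,R_u(D)$ with $L$ reductive. If $L=FL^0$, then $D=FL^0R_u(D)\subseteq FD^0$. So let $D$ be reductive.

**Step 2: reduce to the normalizer of a torus.** There the identity component is a torus, which is divisible. Let $T\le D^0$ be a maximal torus and $N=N_D(T)$. By conjugacy of maximal tori in $D^0$, $D=D^0N$. The group $\Gamma=N/T$ is finite: $N_{D^0}(T)/T$ is the Weyl group, and $N/N_{D^0}(T)$ embeds in $D/D^0$. Let $w=|\Gamma|$. If we find a finite $F\le N$ with $FT=N$, then $D=D^0N=FD^0$.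

**Step 3: make the cocycle torsion.** This produces $F$. Choose a section $s:\Gamma\to N$ and write $s(\alpha)s(\beta)=c(\alpha,\beta)s(\alpha\beta)$ with $c(\alpha,\beta)\in T$. Associativity gives the cocycle identity ${}^\alpha c(\beta,\gamma)\,c(\alpha,\beta\gamma)=c(\alpha,\beta)\,c(\alpha\beta,\gamma)$. For $b(\alpha)=\prod_\gamma c(\alpha,\gamma)$, taking the product over $\gamma$ gives
$${}^\alpha b(\beta)\,b(\alpha)=c(\alpha,\beta)^w\,b(\alpha\beta).$$
So $c^w=\partial b$, where $\partial b(\alpha,\beta)=b(\alpha)\,{}^\alpha b(\beta)\,b(\alpha\beta)^{-1}$. As $T$ is divisible, $b=a^w$ for some $a:\Gamma\to T$, and $(c/\partial a)^w=1$. For the new section $s'(\alpha)=a(\alpha)^{-1}s(\alpha)$ we compute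
$$s'(\alpha)s'(\beta)=a(\alpha)^{-1}\,{}^\alpha a(\beta)^{-1}\,c(\alpha,\beta)\,s(\alpha\beta)=\frac{c}{\partial a}(\alpha,\beta)\;s'(\alpha\beta),$$
with $c/\partial a$ taking values in the finite group $T[w]=\{t\in T:t^w=1\}$, which is normalized by $N$. So $F=\bigcup_\alpha T[w]\,s'(\alpha)$ is finite and closed under multiplication, hence a group, and $FT=N$. $\square$

**Proposition 12.** If $\operatorname{char}k=0$ and $G\subseteq GL_n$ is a linear algebraic group, then $\kappa(G)\le\dim G+(n+1)J(n)$.

*Proof.* Let $g_iH_i$ $(i\in\Omega)$ be a finite family with empty intersection.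

**Step 1: cut the dimension down.** After this only components matter. Start with $A=\emptyset$, $D=G$. As long as some $i$ has $\dim(D\cap H_i)<\dim D$, add $i$ to $A$ and replace $D$ by $D\cap H_i$. This stops with $|A|\le\dim G$, $D=\bigcap_{i\in A}H_i$ (read as $G$ if $A=\emptyset$), and $\dim(D\cap H_i)=\dim D$, i.e. $D^0\subseteq H_i$, for all $i\in\Omega$.

**Step 2: pass to the finite group $Q=D/D^0$.** If $\bigcap_{i\in A}g_iH_i=\emptyset$ we are done. Otherwise it is a left coset $gD$. If $g^{-1}g_iH_i\cap D=\emptyset$ for some $i$, then $A\cup\{i\}$ gives an empty intersection with at most $\dim G+1$ members, which is within the bound. If not, each $g^{-1}g_iH_i\cap D$ is a left coset of $D\cap H_i\supseteq D^0$, hence the full preimage of a coset in $Q$. These cosets in $Q$ have empty intersection, so at most $\kappa(Q)$ of them do, and together with $A$ we get at most $\dim G+\kappa(Q)$ members with empty intersection.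

**Step 3: bound $\kappa(Q)$.** The bound must depend on $n$ only. By Lemma 11, $Q$ is a quotient of a finite $F\subseteq D\subseteq GL_n$. By Jordan, $F$ has an abelian subgroup of index $\le J(n)$. In characteristic $0$ its elements are diagonalizable, and they commute, so it is isomorphic to a subgroup of $\mu_N^n$ for some $N$ and is generated by at most $n$ elements. Its image $B\le Q$ is abelian of index $\le J(n)$ and generated by at most $n$ elements, so $B$ is a product of at most $n$ finite cyclic groups and embeds in $(k^*)^n$. By Lemma 10(a) and Lemma 4, $\kappa(B)\le n+1$. By Lemma 10(b), $\kappa(Q)\le(n+1)J(n)$. $\square$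

**Proof of Theorem A.** By Lemma 9, $G$ completes orbits with $\dim G$ factors. So $\sigma(G)\le\kappa(G)+\dim G$ by Proposition 3, and Proposition 12 bounds $\kappa(G)$. $\square$

This settles the question: in characteristic zero $\sigma(G)$ is finite for every reductive $G$.

## 6. The vector building: gluing one-parameter subgroups of all maximal tori

For Theorem B we want $r$ extra factors instead of $\dim G$, in every characteristic. The moment map will not give this: it needs compact groups, and its values lie in a space of dimension $\dim G$. But Proposition 3 asks for less than a closed $Gx_J$; it only asks that the closed orbit in $\overline{Gx_J}$ project onto $Gx_{J'}$. This can be tested with one-parameter subgroups. Certain directions $\lambda$ are bad: they move $x_{J'}$ to a limit outside its orbit. Each coordinate $x_i$ with $i\notin J'$ admits only those $\lambda$ for which $\lim_{t\to0}\lambda(t)x_i$ exists. If $Gx$ is closed, no bad direction is admitted by all $x_i$. For a torus these are statements about convex cones in $\mathbb R^r$, and a Helly-type theorem says that few of the $x_i$ already exclude all bad directions. In general different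 $\lambda$ lie in different maximal tori, so we first build one space containing all directions.

Let $G$ be reductive, $M=G^0$, and let $M\subseteq SL(E)\subseteq\operatorname{End}(E)$ be a closed embedding. For a maximal torus $T\le M$ write $X_*(T)_{\mathbb R}=X_*(T)\otimes\mathbb R\cong\mathbb R^r$. For $\lambda\in X_*(T)_{\mathbb R}$ let $P(\lambda)$ be the set of all $g\in M$ such that every nonzero component $g_\chi$ of $g$, for the conjugation action of $T$ on $\operatorname{End}(E)$, has $\langle\chi,\lambda\rangle\ge0$.

For integral $\lambda$ this is $\{g:\lim_{t\to0}\lambda(t)g\lambda(t)^{-1}\text{ exists}\}$, because $\lambda(t)g\lambda(t)^{-1}=\sum_\chi t^{\langle\chi,\lambda\rangle}g_\chi$ and $M$ is closed in $\operatorname{End}(E)$. This is the usual parabolic subgroup: it is generated by $T$ and the root groups $U_\alpha$ with $\langle\alpha,\lambda\rangle\ge0$, and it contains no other root groups. For real $\lambda$ the same is true. Indeed, only the signs of $\lambda$ on finitely many weights (including the roots) matter. The points with prescribed signs form a relatively open subset of a rational subspace, so a nonempty such set contains a rational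 point, which can be scaled to an integral one. By definition
$$P(\lambda)\cap P(\lambda')\subseteq P(\nu)\qquad\text{for }\nu\in[\lambda,\lambda']\subset X_*(T)_{\mathbb R}.\tag{4}$$

**Definition (vector building).** $\mathcal V$ is the set of classes $[T,\lambda]$ of pairs under $(T,\lambda)\sim(pTp^{-1},p\cdot\lambda)$ for $p\in P(\lambda)$. As $P(p\cdot\lambda)=pP(\lambda)p^{-1}=P(\lambda)$, this is an equivalence relation, and $P(\lambda)$ depends only on the class. The *apartment* $\mathcal V(T)$ is the image of $X_*(T)_{\mathbb R}$. For a Borel subgroup $B$ of $M$ let $\mathcal C_B=\{[T,\lambda]:B\subseteq P(\lambda)\}$. The point $0=[T,0]$ does not depend on $T$, since $P(0)=M$.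

If $M=T$ is a torus, then $\mathcal V=X_*(T)_{\mathbb R}$. If $M=SL_2$, then $P(\lambda)$ is a Borel subgroup for $\lambda\ne0$, each $\mathcal C_B$ is a ray, and $\mathcal V$ consists of one ray for every point of $\mathbb P^1(k)$, glued at $0$; an apartment is the line formed by the two rays of the Borels that contain $T$.

**Step 1: $X_*(T)_{\mathbb R}\to\mathcal V(T)$ is bijective.** This gives apartments coordinates. Let $\lambda'=p\cdot\lambda$ with $p\in N_M(T)\cap P(\lambda)$. Choose a Borel $B$ with $T\subseteq B\subseteq P(\lambda)=P(\lambda')$. Then $\lambda$ and $\lambda'$ are both $B$-dominant, and they are conjugate under the Weyl group. So they are equal.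

**Step 2: for $T\subseteq B$, $\mathcal C_B$ is the closed Weyl chamber of $B$ in $\mathcal V(T)$.** This gives $\mathcal V$ its local structure. If $\lambda\in X_*(T)_{\mathbb R}$ is $B$-dominant, then $B\subseteq P(\lambda)$. Conversely, let $B\subseteq P(\lambda')$ with $\lambda'\in X_*(T')_{\mathbb R}$. Then $T$ and $T'$ are maximal tori of $P(\lambda')$, so $T=pT'p^{-1}$ with $p\in P(\lambda')$, and $[T',\lambda']=[T,p\cdot\lambda']$ with $B\subseteq P(p\cdot\lambda')$, i.e. $p\cdot\lambda'$ is $B$-dominant. If $T_1=bTb^{-1}$ with $b\in B$ is another maximal torus of $B$, then $[T_1,b\cdot\lambda]=[T,\lambda]$ for $B$-dominant $\lambda$, because $b\in P(\lambda)$. So the two descriptions of $\mathcal C_B$ differ by a linear isomorphism, and $\mathcal C_B$ is canonically a closed polyhedral cone in an $r$-dimensional real space. Moreover $\mathcal V(T)=\bigcup_{B\supseteq T}\mathcal C_B$, a finite union, because every $P(\lambda)$ with $\lambda\in X_*(T)_{\mathbb R}$ contains a Borel containing $T$.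

**Step 3: any two points lie in a common apartment.** This lets us draw segments. By Bruhat, any two Borels contain a common maximal torus $T$. If the points lie in $\mathcal C_B$ and $\mathcal C_{B'}$ and $T\subseteq B\cap B'$, both lie in $\mathcal V(T)$.

**Step 4: segments do not depend on the apartment.** Let two points lie in $\mathcal V(T)\cap\mathcal V(T')$, represented by $\lambda,\lambda'\in X_*(T)_{\mathbb R}$. Then $T,T'$ are maximal tori of $P(\lambda)\cap P(\lambda')$. So $T'=qTq^{-1}$ with $q\in P(\lambda)\cap P(\lambda')$, and the points are represented in $X_*(T')_{\mathbb R}$ by $q\cdot\lambda,q\cdot\lambda'$. For $\nu\in[\lambda,\lambda']$ we have $q\in P(\nu)$ by (4), so $[T',q\cdot\nu]=[T,\nu]$.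

So for $p,q\in\mathcal V$ and $t\in[0,1]$ the point $(1-t)p+tq$ is well defined. Call $A\subseteq\mathcal V$ *convex* if it contains the segment between any two of its points, and a *cone* if it is stable under the scalings $[T,\lambda]\mapsto[T,s\lambda]$, $s>0$ (well defined since $P(s\lambda)=P(\lambda)$). A Weyl-invariant Euclidean norm on one $X_*(T_0)_{\mathbb R}$ transports by conjugation to a well-defined function $|\cdot|$ on $\mathcal V$, which vanishes only at $0$. For $SL_2$, the segment between nonzero points on two different rays passes through $0$.

**Step 5: topology on finite pieces.** We need it for a dimension argument. For a finite set $\mathfrak F$ of Borels put $|\mathfrak F|=\bigcup_{B\in\mathfrak F}\mathcal C_B$, where a set is closed iff its trace on each $\mathcal C_B$ is closed. The set $\mathcal C_B\cap\mathcal C_{B'}$ is closed in both, with the same induced topology: look in $\mathcal V(T)$ with $T\subseteq B\cap B'$. Hence a closed subset of $\mathcal C_B$ has closed trace on every $\mathcal C_{B'}$, so each $\mathcal C_B$ is a closed subspace of $|\mathfrak F|$.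

Let $Z=\{z\in|\mathfrak F|:|z|=1\}$. It is a finite union of closed subspaces $Z\cap\mathcal C_B$, each homeomorphic to a compact subset of $S^{r-1}$ (for $r\ge1$). The map from the disjoint union of these onto $Z$ is continuous and closed, and a closed continuous image of a normal space is normal. Points of $Z$ are closed, so $Z$ is compact Hausdorff. Closed subsets of $S^{r-1}$ have covering dimension $\le r-1$, so by the finite sum theorem for closed subspaces of a normal space
$$\dim Z\le r-1.\tag{5}$$

**Step 6: coning is continuous.** This lets us fill simplices in $\mathcal V$. Let $p\in\mathcal C_{B_0}$ and let $\mathfrak F$ be finite. For $B\in\mathfrak F$ choose a maximal torus $T_B\subseteq B_0\cap B$. Let $\mathfrak F'$ be $\mathfrak F$ together with the finitely many Borels containing some $T_B$. Then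
$$|\mathfrak F|\times[0,1]\to|\mathfrak F'|,\qquad(q,t)\mapsto(1-t)p+tq\tag{6}$$
is continuous. Indeed, on each of the finitely many closed sets $\mathcal C_B\times[0,1]$ it is the affine map inside $\mathcal V(T_B)\cong\mathbb R^r$, and the inclusion $\mathcal V(T_B)\to|\mathfrak F'|$ is continuous, since $\mathcal V(T_B)$ is the union of its finitely many closed chambers, all of which belong to $\mathfrak F'$.

## 7. A Helly theorem for convex cones in the building

For convex cones in an open half-space of $\mathbb R^r$, Helly's theorem on an affine hyperplane $\mathbb R^{r-1}$ gives the number $r$. The same number works in $\mathcal V$. For $SL_2$ one sees it directly: a convex set avoiding $0$ lies in one ray, so a cone in it is empty or the whole open ray, and a family with empty intersection has an empty member; the number is $1=r$.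

**Proposition 13.** Let $(A_i)_{i\in\Omega}$, $\Omega\ne\emptyset$ finite, be convex cones contained in a convex set $Y\subseteq\mathcal V\setminus\{0\}$, with $\bigcap A_i=\emptyset$. Then $\bigcap_{i\in I}A_i=\emptyset$ for some nonempty $I$ with $|I|\le\max(r,1)$.

*Proof.* If $r=0$, then $\mathcal V=\{0\}$, so all $A_i=\emptyset$ and any one of them will do. Let $r\ge1$. Take a minimal subfamily $A_1,\dots,A_n$ with empty intersection, and suppose $n\ge r+1\ge2$. By minimality we can choose $p_i\in\bigcap_{j\ne i}A_j\subseteq Y$ for each $i$.

**Step 1: map a simplex into $Y$.** This turns the cones into a configuration in a simplex. Let $\Delta$ be the simplex with vertices $e_1,\dots,e_n$. Define $\Phi:\Delta\to\mathcal V$ inductively on the faces $\langle e_i,\dots,e_n\rangle$ by $\Phi(e_n)=p_n$ and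
$$\Phi((1-t)e_i+tz)=(1-t)p_i+t\,\Phi(z),\qquad z\in\langle e_{i+1},\dots,e_n\rangle,\ t\in[0,1].$$
This is well defined ($z$ is unique unless $t=0$, and then the value is $p_i$). If $\Phi$ is continuous on $\langle e_{i+1},\dots,e_n\rangle$ with values in some $|\mathfrak F|$, then by (6) the right side is continuous in $(z,t)$ with values in some $|\mathfrak F'|$. The map $(z,t)\mapsto(1-t)e_i+tz$ is a surjection from a compact space to a Hausdorff space, hence a quotient map, so $\Phi$ is continuous on $\langle e_i,\dots,e_n\rangle$. Thus $\Phi$ is a continuous map from $\Delta$ to some $|\mathfrak F|$.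

**Step 2: locate the images of faces.** We claim that if a convex set contains $p_j$ for all vertices $e_j$ of a face, then it contains the $\Phi$-image of that face. Let the vertices be $e_{j_1},\dots,e_{j_l}$ with $j_1<\dots<j_l$. A point of the face is $(1-t)e_{j_1}+tz$ with $z\in\langle e_{j_2},\dots,e_{j_l}\rangle\subseteq\langle e_{j_1+1},\dots,e_n\rangle$. Its image is $(1-t)p_{j_1}+t\Phi(z)$, and $\Phi(z)$ lies in the convex set by induction. So $\Phi(\Delta)\subseteq Y$ avoids $0$. The facet $\Delta_i$ opposite to $e_i$ maps into $A_i$, since $p_j\in A_i$ for $j\ne i$.

**Step 3: project to the unit sphere and use its dimension.** Normalizing is what gains one dimension. Let $\Psi=\Phi/|\Phi|:\Delta\to Z$, which is continuous because scaling is continuous on each $\mathcal C_B\setminus\{0\}$. Put $K_i=\Psi(\Delta_i)$. It is compact, hence closed in $Z$, and $K_i\subseteq A_i$ because $A_i$ is a cone. So $\bigcap K_i=\emptyset$, and the sets $O_i=Z\setminus K_i$, $i=1,\dots,n$, form an open cover of $Z$. By (5), $\dim Z\le r-1\le n-2$, so this cover has a finite open refinement in which no point lies in more than $n-1$ members. Assign each member to one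 $i$ such that it lies in $O_i$, and let $O_i'\subseteq O_i$ be the union of the members assigned to $i$. A point in all $O'_i$ would lie in $n$ different members, so $\bigcap O'_i=\emptyset$. As $Z$ is normal, the cover $(O_i')$ can be shrunk to closed sets $E_i\subseteq O'_i$ which still cover $Z$. So
$$E_i\cap K_i=\emptyset,\qquad\bigcup E_i=Z,\qquad\bigcap_{i=1}^nE_i=\emptyset.$$

**Step 4: contradict the Knaster–Kuratowski–Mazurkiewicz theorem.** This theorem says: if closed sets $F_1,\dots,F_n\subseteq\Delta$ are such that every face $\langle e_i:i\in S\rangle$ is contained in $\bigcup_{i\in S}F_i$, then $\bigcap F_i\neq\emptyset$. Let $F_i=\Psi^{-1}(E_i)$. These are closed, cover $\Delta$, and satisfy $F_i\cap\Delta_i=\emptyset$. The face $\langle e_i:i\in S\rangle$ lies in $\Delta_j$ for all $j\notin S$, so it does not meet $F_j$ for $j\notin S$, and it is covered by the $F_i$, $i\in S$. Hence $\bigcap F_i\ne\emptyset$, contradicting $\bigcap E_i=\emptyset$. So $n\le r$. $\square$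

## 8. Completing orbits with $r$ factors

**Definition (cones of a vector).** For a $G$-module $V$ and $v\in V$ let $C(v)$ (resp. $C^+(v)$) be the set of $[T,\lambda]\in\mathcal V$ with $\langle\chi,\lambda\rangle\ge0$ (resp. $>0$) for all $T$-weights $\chi$ of $v$.

This is well defined. We have to see that $v\in\bigoplus_{\langle\chi,\lambda\rangle\ge0}V_\chi$ is unaffected when $(T,\lambda)$ is replaced by $(pTp^{-1},p\cdot\lambda)$ with $p\in P(\lambda)$, i.e. that $P(\lambda)$ preserves this subspace, and likewise with $>0$. But $P(\lambda)$ is generated by $T$ and the $U_\alpha$ with $\langle\alpha,\lambda\rangle\ge0$, and $U_\alpha V_\chi\subseteq\bigoplus_{j\ge0}V_{\chi+j\alpha}$.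

Both sets are convex cones, because any two points lie in a common apartment and there the conditions are homogeneous linear inequalities. For integral $\lambda$, $[T,\lambda]\in C(v)$ iff $\lim_{t\to0}\lambda(t)v$ exists, and $[T,\lambda]\in C^+(v)$ iff this limit is $0$. If $v\ne0$, then $0\notin C^+(v)$.

For instance, let $G=SL_2$, $V=k^2$, $v=e_1$. If $T$ has weight lines different from $ke_1$, then $e_1$ has both weights, which are opposite, and only $\lambda=0$ satisfies the inequalities for $C(e_1)$. If $ke_1$ is a weight line, the condition is $\langle\chi,\lambda\rangle\ge0$ for its weight $\chi$. So $C(e_1)$ is the ray $\mathcal C_B$ of the Borel $B$ stabilizing $ke_1$, and $C^+(e_1)=\mathcal C_B\setminus\{0\}$.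

**Lemma 14** (any characteristic). Let $x\in V_1\times\dots\times V_m$ have closed $G$-orbit and let $J'\subseteq\{1,\dots,m\}$. There is $J\supseteq J'$ with $|J\setminus J'|\le r$ such that the closed orbit in $\overline{Gx_J}$ projects onto $Gx_{J'}$ under $V_J\to V_{J'}$. That is, $G$ completes orbits with $r$ factors.

*Proof.* **Step 1: describe the bad directions by a convex cone.** Let $S=\overline{Gx_{J'}}\setminus Gx_{J'}$, which is closed and $G$-stable. The ideal of $S$ in $k[V_{J'}]$ is generated by a finite-dimensional $G$-stable subspace. Evaluation on this subspace is a $G$-equivariant morphism $f:V_{J'}\to W$ to its dual module $W$, with $f^{-1}(0)=S$. Put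
$$U=C(x_{J'})\cap C^+(f(x_{J'})),$$
a convex cone. Since $x_{J'}\notin S$, $f(x_{J'})\neq0$ and $0\notin U$. Let $\lambda$ be integral with $[T,\lambda]\in C(x_{J'})$ and put $z=\lim\lambda(t)x_{J'}$. Then $f(z)=\lim\lambda(t)f(x_{J'})$, which is $0$ iff $[T,\lambda]\in C^+(f(x_{J'}))$. So
$$[T,\lambda]\in U\iff\lim_{t\to0}\lambda(t)x_{J'}\in S.\tag{7}$$

**Step 2: no bad direction is admitted by all coordinates.** We claim $U\cap\bigcap_{i\notin J'}C(x_i)=\emptyset$. Otherwise, in some apartment $X_*(T)_{\mathbb R}$, a finite system of strict and non-strict homogeneous linear inequalities with integral coefficients has a solution. Then it has a rational one (a rational point with the same signs), and after scaling an integral one, $\lambda$. Now $z=\lim\lambda(t)x$ exists, and $z\in\overline{Gx}=Gx$. So $z_{J'}\in Gx_{J'}$. But $z_{J'}\in S$ by (7), a contradiction.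

**Step 3: choose few coordinates by Helly.** We look for $I\subseteq\{1,\dots,m\}\setminus J'$ with $|I|\le r$ and
$$U\cap\bigcap_{i\in I}C(x_i)=\emptyset.\tag{8}$$
If $U=\emptyset$, take $I=\emptyset$. If $U\ne\emptyset$, then $r\ge1$ (as $0\notin U$), and by Step 2 the set of $i\notin J'$ is nonempty. Apply Proposition 13 to $Y=U$ and the convex cones $A_i=U\cap C(x_i)$, $i\notin J'$.

**Step 4: check the projection.** Put $J=J'\cup I$ and let $O$ be the closed orbit in $\overline{Gx_J}$. As $\overline{Gx_J}$ is a finite union of translates $g\,\overline{G^0x_J}$ and $O$ is $G$-stable, $O$ meets $\overline{G^0x_J}$. By the Hilbert–Mumford theorem (Kempf, "Instability in invariant theory", Ann. of Math. 108 (1978), Thm. 1.4) there is a one-parameter subgroup $\lambda$ of $G^0$ with $z=\lim\lambda(t)x_J\in O$. Let $T$ be a maximal torus containing the image of $\lambda$. Then $[T,\lambda]\in C(x_{J'})\cap\bigcap_{i\in I}C(x_i)$, so $[T,\lambda]\notin U$ by (8). By (7), $z_{J'}\notin S$, so $z_{J'}\in\overline{Gx_{J'}}\setminus S=Gx_{J'}$. Hence the image of $O=Gz$ in $V_{J'}$ is $Gx_{J'}$. $\square$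

## 9. Proof of Theorem B

**Part 1: $\sigma(G)\le\kappa(G)+r$.** This is Proposition 3 with Lemma 14.

**Part 2: lower bounds and monotonicity.** The bound $\sigma(G)\ge\kappa(F)$ is Proposition 2. Once monotonicity is known, $\sigma(G)\ge\sigma(T)\ge2r+1$ for a maximal torus $T$ of $G$, by Lemma 7. So let $H\le G$ be closed and reductive. We prove $\sigma(H)\le\sigma(G)$, and may assume $d=\sigma(G)<\infty$. Let $X_1,\dots,X_m$ be affine $H$-varieties, $m>d$.

**Step 1: induce the varieties to $G$.** This turns an $H$-problem into a $G$-problem. Let $Y_i=(G\times X_i)/\!/H$ for the action $h(g,v)=(gh^{-1},hv)$. The action is free on the first factor, so all $H$-orbits have dimension $\dim H$ and are closed. Hence $Y_i$ is an affine variety whose points are the classes $[g,v]$ of $H$-orbits, with $G$ acting by left multiplication on $g$. Let $Y_0=G/H$, the case $X_0=$ point; this extra factor is a common reference. For $x\in X=\prod X_i$ put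
$$\tilde x=(eH,[e,x_1],\dots,[e,x_m])\in Y=Y_0\times Y_1\times\dots\times Y_m.$$
Since $[h,x_i]=[e,hx_i]$ and $hH=eH$, the map $x\mapsto\tilde x$ is an $H$-equivariant morphism, and for $I\subseteq\{0,\dots,m\}$ it induces an $H$-equivariant morphism $X_{I\setminus\{0\}}\to Y_I$.

**Step 2: transfer the hypothesis.** Let all $H$-invariants depending on at most $d$ factors agree at $x,y\in X$. As before we may assume that $Hx,Hy$ are closed, without changing the values of $H$-invariants. A $G$-invariant on $Y$ depending on at most $d$ factors pulls back to an $H$-invariant on $X$ depending on at most $d$ factors. So all such $G$-invariants agree at $\tilde x,\tilde y$. Since $\sigma(G)=d$, all of $k[Y]^G$ agrees at $\tilde x,\tilde y$.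

**Step 3: $G\tilde x$ and $G\tilde y$ are closed.** Then agreement of invariants means equality of orbits. The map $G\times\prod(G\times X_i)\to Y$ is the quotient by the reductive group $H^{m+1}$, each factor $H$ acting on its own piece, because the invariants of a product group acting factorwise on a tensor product are the tensor product of the invariants. We compute the preimage of $G\tilde x$. A point $(a,(a_i,v_i)_i)$ maps into $G\tilde x$ iff for some $g\in G$ we have $aH=gH$ and $[a_i,v_i]=[g,x_i]$ for all $i$. Writing $g=ah$ with $h\in H$, we have $[g,x_i]=[a,hx_i]$, and the condition says that $a_i=ah_i^{-1}$, $v_i=h_ihx_i$ for some $h_i\in H$. Thus the preimage is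
$$\{(a,(a_i,v_i)_i):\ a^{-1}a_i\in H\ \forall i,\ \ (a^{-1}a_iv_i)_i\in Hx\}.\tag{9}$$
It is closed because $H$ and $Hx$ are closed, and it is $H^{m+1}$-stable. By (F2) its image $G\tilde x$ is closed. Likewise $G\tilde y$ is closed.

**Step 4: conclude.** By Step 2 and (1), $G\tilde x=G\tilde y$. So the point $a=a_i=e$, $v_i=y_i$, which maps to $\tilde y$, lies in the preimage (9) of $G\tilde x$; that is, $y\in Hx$. So all $H$-invariants agree at $x$ and $y$, and $\sigma(H)\le d$.

**Part 3: finite groups and tori.** For finite $F$ we have $r=0$, so Part 1 and Part 2 give $\kappa(F)\le\sigma(F)\le\kappa(F)$. For tori, $2r+1\le\sigma(T)\le\kappa(T)+r\le2r+1$ by Part 2, Part 1 and Lemma 4, so equality holds throughout. (Propositions 2 and 8 gave the same values directly.)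

**Part 4: when $\sigma(G)$ is finite.** In characteristic $0$ this is Theorem A. If $G^0$ is a torus, in any characteristic, then $\kappa(G)\le[G:G^0](r+1)$ by Lemma 10(b) and Lemma 4, so
$$\sigma(G)\le[G:G^0](r+1)+r<\infty.$$
Finally let $\operatorname{char}k=p>0$ and let $G^0$ not be a torus. Then $G^0$ contains a root group isomorphic to $(k,+)$, and $k$ is an infinite-dimensional vector space over the field with $p$ elements, so $G$ contains $F\cong(\mathbb Z/p)^n$ for every $n$. By the cosets (2), $\kappa(F)\ge n+1$. By Proposition 2, $\sigma(G)\ge n+1$ for all $n$, so $\sigma(G)=\infty$. $\square$
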